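\title{Plane graphs that are not isometric centers of planar graphs}

\begin{abstract}
A vertex $u$ of a connected graph $H$ is quasi-eccentric to a subgraph $K$ if no vertex of $H$ is strictly farther than $u$ from every vertex of $K$. If a plane graph $H$ is both the center and an isometric subgraph of a plane graph, then every vertex of $H$ is quasi-eccentric to the boundary of some face. We disprove the conjecture that this condition is sufficient for 2-connected plane graphs. We construct an infinite family of 2-connected plane graphs in which every vertex is quasi-eccentric to one and the same facial cycle, and which do not occur in any planar graph as an isometric subgraph whose vertices all have the same eccentricity. The obstruction consists of three shortest paths that are forced to cross pairwise inside one face.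
\end{abstract}

\section{Introduction}

All graphs are finite and simple. In a connected graph $G$, the distance $d_G(u,v)$ is the length of a shortest $u$--$v$ path, the \emph{eccentricity} of $u$ is $e_G(u)=\max_{x\in V(G)}d_G(u,x)$, and the \emph{center} of $G$ is the subgraph induced by the vertices of minimum eccentricity. A subgraph $H$ of $G$ is \emph{isometric} if $d_H(u,v)=d_G(u,v)$ for all $u,v\in V(H)$, that is, if $G$ offers no shortcut between vertices of $H$.

Which plane graphs $H$ are the center of a plane graph $G$ and keep their own metric in $G$? If all vertices of $H$ have the same eccentricity in $H$, then $G=H$ will do. Otherwise the eccentricities have to be leveled to a common value $r$: every vertex $u$ of $H$ needs a \emph{far vertex} $w$ with $d_G(u,w)=r$, and no vertex of $H$ may be farther than $r$ from $w$. Planarity restricts how this can happen. The vertex $w$ lies in a face $f$ of $H$ or on its boundary, and every path from $H$ to $w$ leaves $H$ for the last time in $H[f]$, the graph formed by the vertices and edges of $H$ on the boundary of $f$. So if some vertex $v$ is strictly farther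 than $u$ from \emph{every} vertex of $H[f]$, then $v$ is strictly farther than $u$ from $w$, and $f$ cannot contain a far vertex of $u$. The following definition excludes exactly this.

A vertex $u$ of a connected graph $H$ is \emph{quasi-eccentric} to a subgraph $K$ of $H$ if for every $v\in V(H)$ there is a vertex $t\in V(K)$ with $d_H(v,t)\le d_H(u,t)$. The condition becomes weaker as $K$ grows. For $K=\{t\}$ it says that $d_H(u,t)=e_H(t)$, and for $V(K)=V(H)$ it always holds (take $t=v$). The following conjecture is posed in \cite{DuPreez}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $H$ be a 2-connected plane graph such that each vertex of $H$ is quasi-eccentric to $H[f]$ for some face $f$ of $H$. Then there is a plane graph $G$ such that $H$ is both the center of $G$ and an isometric subgraph of $G$.}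
\medskip

Three facts, proved in Section~\ref{sec:far}, speak for it. The hypothesis is necessary (Proposition~\ref{prop:necessary}). It is sufficient when $H[f]$ is replaced by a single vertex (Proposition~\ref{prop:single}). And for one vertex $u$ at a time it is exactly the condition under which a far vertex for $u$ can be placed in $f$ (Remark~\ref{rem:one}). What the hypothesis does not see is that far vertices of several vertices may have to share a face. Their shortest paths to the boundary can then be forced to cross, and a crossing is a shortcut. This makes the conjecture false.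

\begin{theorem}\label{thm:main}
Let $L\ge 6$ and $M\ge 2L$ be integers, and let $H=H_{L,M}$ be the plane graph of Section~\ref{sec:graph}, with outer facial cycle $C$.
\begin{enumerate}
\item[(a)] $H$ is 2-connected, and every vertex of $H$ is quasi-eccentric to $C$.
\item[(b)] No planar graph $G$, with no embedding prescribed, contains $H$ as an isometric subgraph all of whose vertices have the same eccentricity in $G$. In particular, there is no plane graph $G$ such that $H$ is both the center and an isometric subgraph of $G$.
\end{enumerate}
\end{theorem}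

Thus the hypothesis of the Conjecture is necessary but not sufficient, even when one face serves all vertices. The graph $H_{L,M}$ has $25+9(L-1)+6+6(M-1)$ vertices; the smallest parameters, $L=6$ and $M=12$, give $142$.

The proof separates into a geometric statement about plane graphs and a construction. Section~\ref{sec:cross} shows that two far vertices in one face cannot be played off against each other by a crossing argument, and that three can: if three shortest paths run along the three long diagonals of a hexagon, then a certain shortcut exists (Proposition~\ref{prop:three}). Section~\ref{sec:graph} builds a graph $H$ designed to force this configuration and to forbid the shortcut. Sections~\ref{sec:qe} and~\ref{sec:no} prove parts (a) and (b).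

\section{Far vertices and faces}\label{sec:far}

We draw plane graphs on the sphere; the faces are the components of the complement of the drawing. When a plane graph $G$ contains $H$, the subgraph $H$ carries the drawing induced by $G$. We use these standard facts: in a 2-connected plane graph every face is bounded by a cycle (a \emph{facial cycle}) and every edge lies on the boundaries of two distinct faces; and a cycle in a plane graph bounds two closed discs on the sphere (the Jordan--Schoenflies theorem).

\begin{lemma}\label{lem:exit}
Let $G$ be a connected plane graph, $H$ a connected isometric subgraph of $G$, $f$ a face of $H$, and $w$ a vertex of $G$ in $f$ or on its boundary.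
\begin{enumerate}
\item[(a)] For every $v\in V(H)$ there is a vertex $\tau\in V(H[f])$ such that $d_G(v,w)=d_H(v,\tau)+d_G(\tau,w)$ and some shortest $\tau$--$w$ path of $G$ is contained in $f\cup\{\tau\}$.
\item[(b)] If $u,v\in V(H)$ and $d_G(v,w)\le d_G(u,w)$, then the vertex $\tau$ of \textup{(a)} satisfies $d_H(v,\tau)\le d_H(u,\tau)$. Hence, if $d_G(v,w)\le d_G(u,w)$ for all $v\in V(H)$, then $u$ is quasi-eccentric to $H[f]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $w$ is on the boundary of $f$, then $w$ is a vertex of $H[f]$, and $\tau=w$ works by isometry. Otherwise $w\in f$. Let $\tau$ be the last vertex of $H$ on a shortest $v$--$w$ path of $G$. The part of the path after $\tau$ contains no vertex and no edge of $H$, so it avoids the drawing of $H$; it is connected and contains $w$, so it lies in $f$. Hence $\tau$ is on the boundary of $f$, and $d_G(v,w)=d_G(v,\tau)+d_G(\tau,w)=d_H(v,\tau)+d_G(\tau,w)$ by isometry.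

(b) We have $d_H(v,\tau)=d_G(v,w)-d_G(\tau,w)\le d_G(u,w)-d_G(\tau,w)\le d_G(u,\tau)=d_H(u,\tau)$.
\end{proof}

\begin{proposition}\label{prop:necessary}
If a connected plane graph $H$ is an isometric subgraph of a plane graph $G$ and is the center of $G$, then each vertex of $H$ is quasi-eccentric to $H[f]$ for some face $f$ of $H$.
\end{proposition}

\begin{proof}
Let $r$ be the common eccentricity in $G$ of the vertices of $H$. Given $u\in V(H)$, choose $w$ with $d_G(u,w)=r$ and a face $f$ of $H$ whose closure contains $w$. Every $v\in V(H)$ has $d_G(v,w)\le r$, so Lemma~\ref{lem:exit}(b) applies.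
\end{proof}

When every vertex is quasi-eccentric to a single vertex, each far vertex needs only one connection to $H$, and the far vertices do not interfere with each other.

\begin{proposition}\label{prop:single}
Let $H$ be a connected plane graph with at least two vertices such that each vertex $u$ satisfies $d_H(u,t)=e_H(t)$ for some $t\in V(H)$. Then $H$ is the center and an isometric subgraph of some plane graph $G$.
\end{proposition}

\begin{proof}
Let $r>\max_t e_H(t)$. To each $t\in V(H)$ attach a pendant path of length $r-e_H(t)\ge1$ with end $q_t$, drawn in a face at $t$. Pendant paths create no shortcuts, so $H$ is isometric in the resulting plane graph $G$. Let $u\in V(H)$. Every vertex of $G$ lies on a pendant path (counting its root $t$), so its distance from $u$ is at most $d_G(u,q_t)=d_H(u,t)+r-e_H(t)\le r$ for some $t$. Equality holds for the vertex $t$ given by the hypothesis, so $e_G(u)=r$. Now let $x$ lie on the pendant path at $t$, at distance $j\ge1$ from $t$. Choose $t'$ with $d_H(t,t')=e_H(t')$. Since $e_H(t')\ge1$, we have $t'\ne t$, and $d_G(x,q_{t'})=j+d_H(t,t')+r-e_H(t')=j+r>r$. So the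 center of $G$ is $H$.
\end{proof}

\begin{remark}\label{rem:one}
Lemma~\ref{lem:exit}(b) has a converse for a single vertex. Let $H$ be 2-connected with diameter $\Delta$, let $u$ be quasi-eccentric to $H[f]$, and put $r=2\Delta$. Place a new vertex $w$ in $f$ and join it to each $t\in V(H[f])$ by a path of length $r-d_H(u,t)$, these paths being disjoint apart from $w$. A detour through $w$ from $t$ to $t'$ has length at least $2r-2\Delta\ge d_H(t,t')$, so $H$ stays isometric. The distance from $v\in V(H)$ to $w$ is $r+\min_t\bigl(d_H(v,t)-d_H(u,t)\bigr)$, which equals $r$ for $v=u$ and is at most $r$ for every $v$ by quasi-eccentricity.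
\end{remark}

\section{Crossing shortest paths in a disc}\label{sec:cross}

The far vertex in Remark~\ref{rem:one} is joined to the whole boundary of $f$ and leaves no room for a second one. To see what happens when several far vertices share a face we need two tools: paths with alternating ends meet, and paths that meet can exchange their tails.

\begin{lemma}[Crossing]\label{lem:cross}
Let $C$ be a cycle of a plane graph $G$, let $D$ be a closed disc bounded by $C$, and let $q_1,q_2,q_3,q_4$ be distinct vertices in this cyclic order on $C$. If $J$ and $K$ are connected subgraphs of $G$ contained in $D$, with $q_1,q_3\in V(J)$ and $q_2,q_4\in V(K)$, then $J$ and $K$ have a common vertex.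
\end{lemma}

\begin{proof}
Otherwise a $q_1$--$q_3$ path in $J$ and a $q_2$--$q_4$ path in $K$ are disjoint arcs in $D$. Identify $D$ with the unit disc and extend the two arcs radially to four points on the circle of radius $2$. The extended arcs, the four arcs of that circle, and four arcs from a point outside the circle form a drawing of $K_5$ without crossings, which is impossible.
\end{proof}

\begin{lemma}[Exchange]\label{lem:exchange}
\begin{enumerate}
\item[(a)] If a $w$--$Q$ path $P$ and a $w'$--$R$ path $P'$ of a connected graph $G$ have a common vertex, then $d_G(w,R)+d_G(w',Q)$ is at most the sum of the lengths of $P$ and $P'$.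
\item[(b)] Let $H$ be a connected isometric subgraph of $G$, let $a,a',Q,R\in V(H)$, and let $d_G(a,w)=d_G(a',w')=r$. If a $w$--$Q$ path of length $r-d_H(a,Q)$ and a $w'$--$R$ path of length $r-d_H(a',R)$ have a common vertex, then
\begin{equation}\label{eq:exchange}
d_H(a,Q)+d_H(a',R)\le d_H(a,R)+d_H(a',Q).
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x$ be a common vertex. Follow $P$ from $w$ to $x$ and then $P'$ to $R$; follow $P'$ from $w'$ to $x$ and then $P$ to $Q$. Together these two walks use every edge of $P$ and every edge of $P'$ once.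

(b) The triangle inequality and isometry give $d_G(w,R)\ge r-d_H(a,R)$ and $d_G(w',Q)\ge r-d_H(a',Q)$. By (a), the sum of the two left sides is at most $2r-d_H(a,Q)-d_H(a',R)$.
\end{proof}

The point of \eqref{eq:exchange} is that it involves only $H$: if it fails in $H$, the two paths are disjoint in every $G$.

\subsection*{Two far vertices are not enough} Here is the first attempt at a counterexample. Let $f$ be a face of a 2-connected plane graph $H$, with $Q_1,R_1,Q_2,R_2$ in this cyclic order on its boundary cycle. Suppose we can force far vertices $w$ of $a$ and $w'$ of $a'$ into $f$, with paths as in Lemma~\ref{lem:exchange}(b) inside the closure of $f$ from $w$ to $Q_1,Q_2$ and from $w'$ to $R_1,R_2$. By Lemma~\ref{lem:cross} two of these paths meet, so \eqref{eq:exchange} holds for one of the four pairs $(Q_m,R_n)$. We would like a graph $H$ in which it fails for all four. There is none. The graph $H$ lies in the closed disc complementary to $f$, so by Lemma~\ref{lem:cross} the union of shortest paths of $H$ from $a'$ to $Q_1$ and to $Q_2$ meets the union of shortest paths from $a$ to $R_1$ and to $R_2$.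 Lemma~\ref{lem:exchange}(a), applied in $H$ to a shortest $a$--$R_n$ path and a shortest $a'$--$Q_m$ path that meet, is exactly \eqref{eq:exchange} for $(Q_m,R_n)$. So for two far vertices one crossing is always left open by this argument. With three far vertices there are three open crossings, and these can be incompatible.

\subsection*{Three far vertices} From now on indices lie in $\mathbb Z_3$.

\begin{proposition}\label{prop:three}
Let $C$ be a cycle of a connected plane graph $G$, let $D$ be a closed disc bounded by $C$, and let $S_1,T_1,S_2,T_2,S_3,T_3$ be distinct vertices in this cyclic order on $C$. For each $i$ let $w_i$ be a vertex, $A_i$ a shortest $w_i$--$S_{i+1}$ path of $G$, and $B_i$ a $w_i$--$T_{i+2}$ path of $G$, all contained in $D$. Suppose that $A_1,A_2,A_3$ have the same length $\rho$, and that $B_i$ is disjoint from $A_j$ and from $B_j$ whenever $i\ne j$. Then $d_G(w_i,S_i)\le\rho$ for some $i$.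
\end{proposition}

The connected subgraphs $K_i=A_i\cup B_i$ join $T_3$ to $S_2$, $T_1$ to $S_3$, and $T_2$ to $S_1$: they are the three long diagonals of the hexagon $S_1T_1S_2T_2S_3T_3$. The ends of $K_i$ and $K_{i+1}$ alternate, in the order $T_i,S_{i+1},S_{i+2},T_{i+2}$, so $K_i$ and $K_{i+1}$ have a common vertex by Lemma~\ref{lem:cross}. It lies on neither $B_i$ nor $B_{i+1}$, so
\begin{equation}\label{eq:meet}
A_i\cap A_{i+1}\neq\emptyset\qquad\text{for all } i.
\end{equation}
For $x\in V(A_i)$ let $\pi_i(x)=d_G(w_i,x)$ be the position of $x$ on $A_i$; the rest of $A_i$, from $x$ to $S_{i+1}$, has length $\rho-\pi_i(x)$.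

The idea is visible when the three paths pass through one vertex $x$. The cyclic sequence $\pi_1(x),\pi_2(x),\pi_3(x)$ cannot increase at every step, so $\pi_i(x)\le\pi_{i-1}(x)$ for some $i$. Walk from $w_i$ along $A_i$ to $x$ and change there to $A_{i-1}$, which ends at $S_i$. The length is $\pi_i(x)+\rho-\pi_{i-1}(x)\le\rho$.

In general the three crossings are at different places. A \emph{crossing triple} is a triple $(x_1,x_2,x_3)$ of vertices with $x_i\in A_i\cap A_{i+1}$. Both $x_{i-1}$ and $x_i$ lie on $A_i$, and we put
\[
\Delta_i=\pi_i(x_{i-1})-\pi_i(x_i).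
\]
Thus $\Delta_i<0$ means that $x_{i-1}$ precedes $x_i$ on $A_i$. There are now two natural walks from $w_i$ to $S_i$. The \emph{first walk} follows $A_i$ to $x_{i-1}$ and then $A_{i-1}$ to $S_i$; it has length $\pi_i(x_{i-1})+\rho-\pi_{i-1}(x_{i-1})$. The \emph{second walk} follows $A_i$ to $x_i$, then $A_{i+1}$ to $x_{i+1}$, and then $A_{i+2}$ to $S_{i+3}=S_i$; it has length $\pi_i(x_i)+|\Delta_{i+1}|+\rho-\pi_{i+2}(x_{i+1})$. We sum over $i$ and shift indices, using $\sum_i\pi_{i-1}(x_{i-1})=\sum_i\pi_i(x_i)$ and $\sum_i\pi_{i+2}(x_{i+1})=\sum_i\pi_i(x_{i-1})$. This gives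
\begin{align}
\sum_i d_G(w_i,S_i)&\le 3\rho+\sum_i\Delta_i, \label{eq:first}\\
\sum_i d_G(w_i,S_i)&\le 3\rho+\sum_i\bigl(|\Delta_i|-\Delta_i\bigr). \label{eq:second}
\end{align}
These two bounds settle the two triangles of Figure~\ref{fig:three}. On the left all $\Delta_i$ are negative, and the first walks have total length $3\rho$ minus the perimeter of the triangle. On the right all $\Delta_i$ are positive, and the second walks have total length exactly $3\rho$. In both cases one of the three walks has length at most $\rho$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,font=\small]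
\foreach \sh/\wa/\wl/\xa/\xl in {0/190/182/52.5/28,7/230/238/-112.5/-88}{
\begin{scope}[xshift=\sh cm]
\draw (0,0) circle (2.5);
\foreach \m/\rot/\s/\q in {1/0/2/3,2/-120/3/1,3/120/1/2}{
\begin{scope}[rotate=\rot]
\draw[dashed] (210:2.5)--(\wa:1.5);
\draw[thick] (\wa:1.5)--(30:2.5);
\fill (\wa:1.5) circle (1.6pt) (\xa:0.651) circle (1.6pt);
\node at (210:2.85) {$T_{\q}$}; \node at (30:2.85) {$S_{\s}$};
\node at (\wl:1.87) {$w_{\m}$}; \node at (\xl:0.78) {$x_{\m}$};
\end{scope}}
\end{scope}}
\end{tikzpicture}
\caption{Three paths $A_i$ (solid, from $w_i$ to $S_{i+1}$) and $B_i$ (dashed, from $w_i$ to $T_{i+2}$) in a disc, with $x_i\in A_i\cap A_{i+1}$. On the left, $x_{i-1}$ precedes $x_i$ on $A_i$ for every $i$; on the right, $x_i$ precedes $x_{i-1}$ for every $i$.}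
\label{fig:three}
\end{figure}

Two shortest paths may meet many times, however, and then the signs of the $\Delta_i$ can be mixed. The metric argument excludes all sign patterns but one; the remaining one is excluded by planarity and a careful choice of the triple.

\begin{lemma}\label{lem:signs}
In the setting of Proposition~\ref{prop:three}, suppose that $d_G(w_i,S_i)>\rho$ for all $i$. Then for every crossing triple exactly one of $\Delta_1,\Delta_2,\Delta_3$ is negative.
\end{lemma}

\begin{proof}
By \eqref{eq:second}, $\sum_i(|\Delta_i|-\Delta_i)>0$, so some $\Delta_i$ is negative. By \eqref{eq:first}, $\sum_i\Delta_i>0$. Since $A_i$ is a shortest path, $|\Delta_i|=d_G(x_{i-1},x_i)$, so $|\Delta_1|,|\Delta_2|,|\Delta_3|$ are the three pairwise distances of $x_1,x_2,x_3$. If $\Delta_i,\Delta_j<0$ with $i\ne j$, and $k$ is the third index, the triangle inequality gives $\Delta_k\le|\Delta_i|+|\Delta_j|=-\Delta_i-\Delta_j$, which contradicts $\sum_i\Delta_i>0$.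
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:three}]
Suppose that $d_G(w_i,S_i)>\rho$ for all $i$. We produce a crossing triple with two negative $\Delta$'s. For a path $P$ and vertices $x,y$ on it, $P[x,y]$ is the subpath between them.

For each $i$ let $x_i$ be the first vertex of $A_i$, starting from $w_i$, that lies on $A_{i+1}$; it exists by \eqref{eq:meet}. By Lemma~\ref{lem:signs} there is an index $i$ with $\Delta_i<0$; fix it. The vertex $y=x_{i-1}\in A_{i-1}\cap A_i$ strictly precedes $x_i$ on $A_i$, so the choice of $x_i$ gives
\[
A_i[w_i,y]\cap A_{i+1}=\emptyset .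
\]
In the left half of Figure~\ref{fig:three}, the route from $T_{i+2}$ through $w_i$, $y$ and $w_{i-1}$ to $T_{i+1}$ is a barrier that $A_{i+1}$ must cross, and it does so between $w_{i-1}$ and $y$. The same holds in general. Let
\[
J=B_i\cup A_i[w_i,y]\cup A_{i-1}[w_{i-1},y]\cup B_{i-1},
\]
a connected subgraph in $D$ that contains $T_{i+2}$ and $T_{i+1}$. The subgraph $K_{i+1}$ contains $T_i$ and $S_{i+2}$, and $T_i,T_{i+1},S_{i+2},T_{i+2}$ occur in this cyclic order on $C$. By Lemma~\ref{lem:cross}, $J$ and $K_{i+1}$ have a common vertex $y'$. The path $B_{i+1}$ is disjoint from $J$, so $y'\in A_{i+1}$. The path $A_{i+1}$ is disjoint from $B_i$, from $B_{i-1}$ and from $A_i[w_i,y]$, so $y'\in A_{i-1}[w_{i-1},y]$ and $y'\ne y$. Hence $\pi_{i-1}(y')<\pi_{i-1}(y)$.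

Since $i-1=i+2$, we have $y'\in A_{i+1}\cap A_{i+2}$. So there is a crossing triple whose members with indices $i-1$, $i$, $i+1$ are $y$, $x_i$, $y'$. For it, $\Delta_i=\pi_i(y)-\pi_i(x_i)<0$ and, as $i-2=i+1$, also $\Delta_{i-1}=\pi_{i-1}(y')-\pi_{i-1}(y)<0$. This contradicts Lemma~\ref{lem:signs}.
\end{proof}

\section{The graph $H_{L,M}$}\label{sec:graph}

\subsection*{What is required} We want three vertices $a_1,a_2,a_3$ of $H$ whose far vertices $w_i$ satisfy the hypotheses of Proposition~\ref{prop:three} in every $G$, and violate its conclusion. This asks for four properties.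
\begin{enumerate}
\item[(i)] The vertices $w_i$ must lie in the outer face, so $a_i$ must not be quasi-eccentric to any inner facial cycle.
\item[(ii)] The vertices $S_{i+1}$ and $T_{i+2}$ must lie on shortest $a_i$--$w_i$ paths. To force this for $S_{i+1}$ we use a vertex $b_i$ that is one step farther than $a_i$ from every $S_j$ and $T_j$ except $S_{i+1}$. Since $b_i$ may not be farther than $a_i$ from $w_i$, it has to reach $w_i$ in the direction of $S_{i+1}$. A vertex $h_i$ does the same for $T_{i+2}$.
\item[(iii)] Inequality \eqref{eq:exchange} must fail for every pair of paths that involves some $B_i$.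
\item[(iv)] With $\rho=r-d_H(a_i,S_{i+1})$ we have $d_G(w_i,S_i)\ge r-d_H(a_i,S_i)$, so the conclusion of the proposition fails if $d_H(a_i,S_i)<d_H(a_i,S_{i+1})$.
\end{enumerate}
These distances are realized in a small core. Long paths connect the core to the six vertices $S_j,T_j$ and these to each other, so that all other routes are too long to matter.

\subsection*{Definition} The \emph{core} $\Gamma$ has the $25$ vertices $c$ and $z_i,a_i,n_i,k_i,h_i,p_i,e_i,b_i$ $(i\in\mathbb Z_3)$, and its edges are those of the paths
\[
z_ia_in_iz_{i+1},\qquad z_ik_ic,\qquad a_ih_ik_i,\qquad z_ip_ie_ib_ia_i .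
\]
Add six \emph{terminals} $S_i,T_i$; nine \emph{spokes}, paths of length $L$ joining $z_i$ to $T_i$, $z_i$ to $S_i$, and $p_i$ to $S_{i+1}$; and six \emph{segments}, paths of length $M$ joining $S_i$ to $T_i$ and $T_i$ to $S_{i+1}$. The interior vertices of the spokes and segments are new and have degree $2$. The segments form a cycle $C$ with terminals in the cyclic order $S_1,T_1,S_2,T_2,S_3,T_3$. The graph $H=H_{L,M}$ is drawn as in Figure~\ref{fig:H}. Its outer face is bounded by $C$, and its $18$ \emph{inner facial cycles}, named by their terminals and core vertices, are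
\begin{gather*}
S_iT_iz_i,\qquad T_iS_{i+1}p_iz_i,\qquad p_iS_{i+1}z_{i+1}n_ia_ib_ie_i,\\
z_ip_ie_ib_ia_i,\qquad z_ia_ih_ik_i,\qquad ck_ih_ia_in_iz_{i+1}k_{i+1}.
\end{gather*}
The spoke at $p_i$ gives $b_i$ its short route $b_ie_ip_i$ toward $S_{i+1}$, and the hub $c$ gives $h_i$ its short route $h_ik_ick_{i+2}z_{i+2}$ toward $T_{i+2}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,every node/.style={circle,draw,fill=white,inner sep=0.6pt,minimum size=13pt,font=\scriptsize}]
\node (c) at (0,0) {$c$};
\foreach \m/\rot in {1/0,2/-120,3/120}{
\begin{scope}[rotate=\rot]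
\foreach \x/\y/\z in {z/90/2,a/50/2,n/10/2,k/90/1,h/50/1.2,p/75/3,e/56/2.9,b/41/2.7,T/90/5,S/150/5}
\node (\x\m) at (\y:\z) {$\x_{\m}$};
\end{scope}}
\foreach \m/\q in {1/2,2/3,3/1}{
\draw (z\m)--(a\m)--(n\m)--(z\q) (z\m)--(k\m)--(c) (a\m)--(h\m)--(k\m) (z\m)--(p\m)--(e\m)--(b\m)--(a\m);
\draw[dashed] (z\m)--(T\m) (z\m)--(S\m) (p\m)--(S\q);
\draw[very thick] (S\m)--(T\m)--(S\q);}
\end{tikzpicture}
\caption{The plane graph $H_{L,M}$. Thin lines are edges, dashed lines are paths of length $L$ (spokes), and thick lines are paths of length $M$ (segments); the thick hexagon is the outer facial cycle $C$.}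
\label{fig:H}
\end{figure}

\subsection*{Connectivity and embeddings} Part (b) of Theorem~\ref{thm:main} prescribes no embedding, so we have to know the faces of $H$ in every drawing. Whitney's theorem (1933) states that a 3-connected planar graph has the same facial cycles in every embedding on the sphere.

\begin{lemma}\label{lem:embed}
$H$ is a subdivision of a 3-connected graph. Consequently $H$ is 2-connected, and in every embedding of $H$ on the sphere the facial cycles are $C$ and the $18$ cycles listed above, and exactly one face is bounded by $C$.
\end{lemma}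

\begin{proof}
Replace each spoke, each segment and each of the paths $a_in_iz_{i+1}$, $a_ih_ik_i$, $p_ie_ib_ia_i$ by a single edge. The result is a simple graph $H^\circ$ on the $19$ vertices $c,S_i,T_i,z_i,p_i,a_i,k_i$, and $H$ is a subdivision of $H^\circ$. Let $X$ be a set of at most two vertices of $H^\circ$, and let $Y=\{z_1,z_2,z_3,S_1,S_2,S_3\}$.

The edges $z_iS_i$ and the paths $z_ia_iz_{i+1}$, $S_iT_iS_{i+1}$ form a subdivided prism with branch vertices $Y$. In the prism any two vertices are joined by three internally disjoint paths: up to symmetry, $z_1z_2$, $z_1z_3z_2$, $z_1S_1S_2z_2$; and $z_1S_1$, $z_1z_2S_2S_1$, $z_1z_3S_3S_1$; and $z_1z_2S_2$, $z_1S_1S_2$, $z_1z_3S_3S_2$. The set $X$ destroys at most two of the three corresponding paths of $H^\circ$, so $Y\setminus X$ lies in one component of $H^\circ-X$. Every vertex outside $Y$ has three paths to $Y$ that are disjoint apart from their first vertex: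
\begin{gather*}
T_iS_i,\ T_iS_{i+1},\ T_iz_i;\qquad p_iz_i,\ p_iS_{i+1},\ p_ia_iz_{i+1};\qquad a_iz_i,\ a_iz_{i+1},\ a_ip_iS_{i+1};\\
k_iz_i,\ k_ia_iz_{i+1},\ k_ick_{i+2}z_{i+2};\qquad ck_1z_1,\ ck_2z_2,\ ck_3z_3 .
\end{gather*}
If the vertex is not in $X$, one of its three paths avoids $X$. So $H^\circ-X$ is connected, and $H^\circ$ is 3-connected.

Deleting a vertex of $H$ deletes a vertex of $H^\circ$ or cuts one of its edges; $H^\circ$ stays connected, and each remaining subdividing vertex is still joined to an end of its edge. So $H$ is 2-connected. An embedding of $H$ is an embedding of $H^\circ$ with the same faces, so Whitney's theorem gives the facial cycles. An edge of $C$ lies on the boundaries of two faces, and one of them is bounded by an inner facial cycle; so only one face is bounded by $C$.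
\end{proof}

\subsection*{Distances} We write $d=d_H$. Let $\tau$ lie on a spoke or segment of length $N$ with ends $P,P'$, at distance $t$ from $P$ along it, and let $x$ be a vertex that is not in its interior. A path from $x$ to an interior vertex $\tau$ enters through $P$ or $P'$, so
\begin{equation}\label{eq:thread}
d(x,\tau)=\min\{d(x,P)+t,\ d(x,P')+N-t\};
\end{equation}
for $\tau\in\{P,P'\}$ this is the triangle inequality.

A path between two distinct terminals contains a whole segment or two whole spokes: consider its part from the first terminal to the next one. Since $M\ge2L$,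
\begin{equation}\label{eq:terminals}
d(R,R')\ge 2L\qquad\text{for distinct terminals } R,R'.
\end{equation}

Next we compute distances in $\Gamma$ from $z_j$ by breadth-first search. Each row lists the neighbors of the previous row that have not yet appeared; the vertex through which they are reached is given in brackets.
\[
\begin{array}{c|l}
0 & z_j\\
1 & a_j,\ n_{j-1},\ k_j,\ p_j\\
2 & n_j,h_j,b_j\ [a_j];\quad a_{j-1}\ [n_{j-1}];\quad c\ [k_j];\quad e_j\ [p_j]\\
3 & z_{j+1}\ [n_j];\quad z_{j-1},h_{j-1},b_{j-1}\ [a_{j-1}];\quad k_{j+1},k_{j-1}\ [c]\\
4 & a_{j+1},p_{j+1}\ [z_{j+1}];\quad n_{j+1},p_{j-1}\ [z_{j-1}];\quad e_{j-1}\ [b_{j-1}];\quad h_{j+1}\ [k_{j+1}]\\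
5 & b_{j+1}\ [a_{j+1}];\quad e_{j+1}\ [p_{j+1}]
\end{array}
\]
All $25$ vertices appear, and $d_\Gamma(x,z_j)\le5$. For the other spoke ends, $d_\Gamma(x,p_j)=0,1,2$ for $x=p_j,e_j,b_j$, and $d_\Gamma(x,p_j)=d_\Gamma(x,z_j)+1$ for all other $x$: a path from $x$ arrives at $p_j$ through $z_j$ or through $a_jb_je_j$, and in the second case it has length at least $d_\Gamma(x,a_j)+3\ge d_\Gamma(x,z_j)+2$.

Let $x$ be a core vertex and $R$ a terminal. A path from $x$ to $R$ that meets another terminal has length at least $L+2L>L+5$ by \eqref{eq:terminals}. A path that meets no other terminal runs in $\Gamma$ to the core end of a spoke at $R$ and then along that spoke. Hence $\delta(x,R)=d(x,R)-L$ satisfies $0\le\delta(x,R)\le5$ and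
\[
\delta(x,T_j)=d_\Gamma(x,z_j),\qquad \delta(x,S_j)=\min\{d_\Gamma(x,z_j),\ d_\Gamma(x,p_{j-1})\}.
\]
Table~\ref{tab:delta} lists the values. Its $T$-columns are read off from the search. Each $S$-entry is the minimum of its right neighbor and its left neighbor plus one (cyclically), except for the entries $0,1,2$ of $p_i,e_i,b_i$ in column $S_{i+1}$.

\begin{table}[ht]
\centering
\begin{tabular}{c|cccccc}
 & $S_i$ & $T_i$ & $S_{i+1}$ & $T_{i+1}$ & $S_{i+2}$ & $T_{i+2}$\\ \hline
$a_i$ & 1&1&2&2&3&4\\
$b_i$ & 2&2&2&3&4&5\\
$h_i$ & 2&2&3&3&4&4\\
$z_i$ & 0&0&1&3&3&3\\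
$p_i$ & 1&1&0&4&4&4\\
$e_i$ & 2&2&1&4&5&5\\
$n_i$ & 2&2&1&1&2&4\\
$k_i$ & 1&1&2&3&3&3\\
$c$   & 2&2&2&2&2&2
\end{tabular}
\caption{The values $\delta(x,R)=d(x,R)-L$ for core vertices $x$ and terminals $R$ of $H_{L,M}$.}
\label{tab:delta}
\end{table}

The first three rows contain requirements (ii) and (iv): $\delta(a_i,S_i)=1<2=\delta(a_i,S_{i+1})$, and for $(v,Q)=(b_i,S_{i+1})$ and $(v,Q)=(h_i,T_{i+2})$ we have
\begin{equation}\label{eq:pin}
d(v,Q)=d(a_i,Q),\qquad d(v,R)=d(a_i,R)+1\ \text{ for every terminal } R\ne Q .
\end{equation}

\section{Quasi-eccentricity in $H_{L,M}$}\label{sec:qe}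

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(a)}]
The graph $H$ is 2-connected by Lemma~\ref{lem:embed}. Given $u,v\in V(H)$, we need $\tau\in V(C)$ with $d(v,\tau)\le d(u,\tau)$. If $v\in V(C)$, take $\tau=v$. Otherwise $v$ is in the core or in the interior of a spoke, and we find a terminal $\tau$. We first bound the distances from $u$ to terminals from below.
\begin{enumerate}
\item[(U1)] If $u$ is in the core, then $d(u,R)\ge L$ for every terminal $R$.
\item[(U2)] If $u$ lies on a segment with ends $P,P'$, then $d(u,R)\ge2L$ for every terminal $R\notin\{P,P'\}$, by \eqref{eq:thread} and \eqref{eq:terminals}.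
\item[(U3)] If $u$ is in the interior of a spoke from a core vertex $y$ to a terminal $Q$, at distance $s$ from $y$ along it, then $1\le s\le L-1$, and \eqref{eq:thread} and \eqref{eq:terminals} give $d(u,Q)=L-s$ and $d(u,R)\ge\min\{s+L+\delta(y,R),\,3L-s\}\ge s+L$ for every terminal $R\ne Q$.
\end{enumerate}

\emph{Case 1: $v$ is in the interior of a spoke}, from $y'\in\{z_m,p_m\}$ to $Q'$, at distance $s'$ from $y'$. Then $d(v,Q')=L-s'<L$, and by the rows of $z_m$ and $p_m$ in Table~\ref{tab:delta}, $d(v,R)\le s'+L+1\le2L$ for each of the three terminals $R\in\{S_m,T_m,S_{m+1}\}$. For $u$ as in (U1) take $\tau=Q'$. For $u$ as in (U2) take for $\tau$ one of the three terminals that is not $P$ or $P'$. Let $u$ be as in (U3). If $Q'\ne Q$, take $\tau=Q'$. If $Q'=Q$ and $s'\ge s$, take $\tau=Q$. If $Q'=Q$ and $s'<s$, take for $\tau$ one of the three terminals other than $Q$; then $d(v,\tau)\le s'+L+1\le s+L\le d(u,\tau)$.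

\emph{Case 2: $v$ is in the core.} We use three facts about the $T$-columns of Table~\ref{tab:delta}.
\begin{enumerate}
\item[(T1)] $\delta(v,T_{i+2})=5$ only for $v\in\{b_i,e_i\}$; so no vertex has two $T$-entries equal to $5$.
\item[(T2)] $\delta(v,T_{i+1})\ge4$ and $\delta(v,T_{i+2})\ge4$ hold together only for $v\in\{p_i,e_i\}$.
\item[(T3)] Every core vertex has a $T$-entry that is at most $2$.
\end{enumerate}
For $u$ as in (U2), any terminal $\tau\notin\{P,P'\}$ has $d(v,\tau)\le L+5\le2L\le d(u,\tau)$. For $u$ as in (U3) with $y\in\{z_i,p_i\}$, the terminals $R=T_{i+1},T_{i+2}$ differ from $Q$ and have $\delta(y,R)\ge3$, so $d(u,R)\ge\min\{L+4,2L+1\}=L+4$; by (T1), one of them has $d(v,R)\le L+4$. Finally let $u$ be in the core; we need a terminal $\tau$ with $\delta(v,\tau)\le\delta(u,\tau)$.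
\begin{itemize}
\item $u\in\{b_i,e_i\}$: take $\tau=T_{i+2}$, where $\delta(u,\tau)=5$.
\item $u\in\{a_i,n_i,h_i\}$: here $\delta(u,T_{i+2})=4$, so by (T1) $\tau=T_{i+2}$ works unless $v\in\{b_i,e_i\}$. For such $v$, take $\tau=T_i$ if $u\in\{n_i,h_i\}$ (all four entries are $2$), and $\tau=S_{i+1}$ if $u=a_i$ (the entries of $b_i,e_i,a_i$ are $2,1,2$).
\item $u=p_i$: here $\delta(u,T_{i+1})=\delta(u,T_{i+2})=4$, and one of the two terminals works by (T1).
\item $u\in\{z_i,k_i\}$: here $\delta(u,T_{i+1})=\delta(u,T_{i+2})=3$, and by (T2) one of the two terminals works unless $v\in\{p_i,e_i\}$. For such $v$, $\delta(v,S_{i+1})\le1\le\delta(u,S_{i+1})$.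
\item $u=c$: all entries are $2$; use (T3). \qedhere
\end{itemize}
\end{proof}

For the core vertices, $C$ is the only facial cycle that serves; this is requirement (i). The reason is that an inner face misses some terminal $T_j$, which is far from everything.

\begin{lemma}\label{lem:inner}
No core vertex is quasi-eccentric to an inner facial cycle.
\end{lemma}

\begin{proof}
Let $x$ be a core vertex and $K$ an inner facial cycle. Every inner facial cycle contains at most one of $T_1,T_2,T_3$, so some $T_j$ is not on $K$. The three edges at $T_j$ begin the spoke to $z_j$ and the segments to $S_j$ and $S_{j+1}$. The interior vertices of these three paths have degree $2$, so every facial cycle through one of them contains $T_j$; hence none of them is on $K$. For $t\in V(K)$, a shortest $T_j$--$t$ path therefore traverses one of the three paths completely, so $d(T_j,t)=L+d(z_j,t)$ or $d(T_j,t)=M+d(S,t)$ with $S\in\{S_j,S_{j+1}\}$. Since $d(x,z_j)\le5<L$ and $d(x,S)\le L+5<2L\le M$, the triangle inequality gives $d(x,t)<d(T_j,t)$ in both cases. So $v=T_j$ is strictly farther than $x$ from every vertex of $K$.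
\end{proof}

\section{No planar graph levels the eccentricities}\label{sec:no}

Suppose that $G$ is a connected planar graph that contains $H$ as an isometric subgraph, with $e_G(v)=r$ for all $v\in V(H)$. Fix an embedding of $G$ on the sphere. By Lemma~\ref{lem:embed}, $H$ has one face $f_0$ bounded by $C$, and all other faces are bounded by inner facial cycles. Let $D=f_0\cup C$, a closed disc, and choose $w_i\in V(G)$ with $d_G(a_i,w_i)=r$.

By Lemma~\ref{lem:exit}(b), $a_i$ is quasi-eccentric to the boundary of every face whose closure contains $w_i$. By Lemma~\ref{lem:inner}, $f_0$ is the only such face. Every vertex of $H$ lies on an edge, hence on the boundaries of two faces. So $w_i\notin V(H)$ and $w_i\in f_0$. The triangle inequality and isometry give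
\begin{equation}\label{eq:lower}
d_G(w_i,t)\ge r-d(a_i,t)\qquad\text{for all } t\in V(H).
\end{equation}

We know nothing yet about how $w_i$ is attached to $C$. The vertices $b_i$ and $h_i$ supply two terminals at which \eqref{eq:lower} is an equality. The attachment need not be at the terminal itself, but it must be on the near part of an adjacent segment, and that part of the segment can be added to the path without leaving $D$.

\begin{lemma}\label{lem:tight}
For $Q\in\{S_{i+1},T_{i+2}\}$ there is a shortest $w_i$--$Q$ path of $G$ that is contained in $D$ and has length $r-d(a_i,Q)$.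
\end{lemma}

\begin{proof}
Let $v=b_i$ if $Q=S_{i+1}$ and $v=h_i$ if $Q=T_{i+2}$, so that \eqref{eq:pin} holds. We have $d_G(v,w_i)\le r=d_G(a_i,w_i)$. Lemma~\ref{lem:exit} gives a vertex $\tau\in V(C)$ and a shortest $w_i$--$\tau$ path $P$ of $G$ in $D$ such that
\[
d(v,\tau)+d_G(\tau,w_i)\le r\qquad\text{and}\qquad d(v,\tau)\le d(a_i,\tau).
\]
If $\tau$ lies on a segment that does not end at $Q$, then \eqref{eq:thread} and \eqref{eq:pin} give $d(v,\tau)=d(a_i,\tau)+1$, a contradiction. So $\tau$ lies on a segment with ends $Q$ and $Q'$, at distance $t$ from $Q$ along it. Put $\alpha=d(a_i,Q)+t$ and $\beta=d(a_i,Q')+M-t$. Then $d(a_i,\tau)=\min\{\alpha,\beta\}$ and $d(v,\tau)=\min\{\alpha,\beta+1\}$. If $\beta<\alpha$, then $d(v,\tau)>\beta=d(a_i,\tau)$, a contradiction. So $\alpha\le\beta$ and $d(v,\tau)=\alpha$. The walk that follows $P$ and then the segment from $\tau$ to $Q$ lies in $D$ and has length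
\[
d_G(w_i,\tau)+t\le r-\alpha+t=r-d(a_i,Q).
\]
By \eqref{eq:lower} its length is exactly $r-d(a_i,Q)=d_G(w_i,Q)$, so it is a shortest path.
\end{proof}

Let $A_i$ and $B_i$ be paths given by Lemma~\ref{lem:tight} for $Q=S_{i+1}$ and $Q=T_{i+2}$. Their lengths are $\rho=r-L-2$ and $r-L-4$.

\begin{lemma}\label{lem:disjoint}
$B_i$ is disjoint from $A_j$ and from $B_j$ whenever $i\ne j$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:exchange}(b) with $a=a_i$, $Q=T_{i+2}$, $a'=a_j$, and $R$ the terminal at which the second path ends. If the two paths met, then after subtracting $2L$ inequality \eqref{eq:exchange} would read $\delta(a_i,Q)+\delta(a_j,R)\le\delta(a_i,R)+\delta(a_j,Q)$. The first row of Table~\ref{tab:delta} gives: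
\[
\begin{array}{lll}
B_i \text{ and } A_{i+1}: & R=S_{i+2}, & 4+2\le 3+2;\\
B_i \text{ and } A_{i+2}: & R=S_{i}, & 4+2\le 1+1;\\
B_i \text{ and } B_{i+1}: & R=T_{i}, & 4+4\le 1+2.
\end{array}
\]
All three are false, and every pair of distinct indices has the form $\{i,i+1\}$.
\end{proof}

For $A_i$ and $A_{i+1}$ the inequality reads $2+2\le3+1$ and holds: this is the crossing that, by Section~\ref{sec:cross}, remains open for each pair of far vertices.

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(b)}]
By Lemmas~\ref{lem:tight} and~\ref{lem:disjoint}, the paths $A_i,B_i$ satisfy the hypotheses of Proposition~\ref{prop:three}, so $d_G(w_i,S_i)\le\rho$ for some $i$. But \eqref{eq:lower} gives $d_G(w_i,S_i)\ge r-d(a_i,S_i)=r-L-1=\rho+1$ for every $i$. This contradiction shows that $G$ does not exist. The vertices of a center have the same eccentricity, so the last statement of (b) follows.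
\end{proof}

\begin{remark}
The bounds $L\ge6$ and $M\ge2L$ enter through \eqref{eq:terminals} and the inequality $L+5<2L$, which separate the scale of the core from that of the spokes and segments. The proof of (b) never uses the eccentricities of vertices outside $H$. Planarity of $G$ enters through Lemmas~\ref{lem:exit} and~\ref{lem:cross}, and (b) fails without it. Indeed, let $\Delta$ be the diameter of $H$, join a new vertex $w$ to every vertex of $H$ by a path of length $\Delta$, these paths being disjoint apart from $w$, and attach to $w$ a pendant path of length $\Delta$. A detour through $w$ has length $2\Delta$, so $H$ is isometric; every vertex of $H$ is at distance $2\Delta$ from the end of the pendant path and, going through $w$, at distance at most $2\Delta$ from all other vertices.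
\end{remark}

\begin{thebibliography}{9}
\bibitem{DuPreez} Brandon Du Preez, \emph{Maximal planar graphs that embed as centers}, arXiv:2401.16831 (2024).
\end{thebibliography}
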